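
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{A compact K\"ahler family of simple complex tori and the failure of nonmultidimensionality in Fujiki's class $\mathcal C$}

\begin{abstract}
We show that the first-order theory of Fujiki's class $\mathcal C$ of compact complex spaces is not nonmultidimensional, which refutes Conjecture~II of Moosa and Pillay. The counterexample is a smooth family of complex tori of dimension $4$ over a compact Shimura curve: its total space is a compact K\"ahler manifold, its very general fibers are simple and not algebraic, and very general pairs of fibers are not isogenous. The generic type of the generic fiber is then orthogonal to $\emptyset$. We also prove that $4$ is the smallest possible fiber dimension for such families of tori: in a K\"ahler family of complex tori of dimension at most $3$ with one simple nonprojective fiber, all smooth fibers are isomorphic.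
\end{abstract}

\section{Introduction}

\subsection{The question}

Fujiki's class $\mathcal C$ consists of the compact complex spaces that are holomorphic (equivalently, meromorphic) images of compact K\"ahler manifolds. We view $\mathcal C$ as a many-sorted first-order structure: there is one sort for each reduced, irreducible space $M$ in the class, and one predicate for each analytic subset of each finite product $M_1\times\dots\times M_n$ of sorts. The complete theory $\operatorname{Th}(\mathcal C)$ is known to have finite Morley rank; in particular it is stable, and one may ask how its types are related to one another. The basic relation is nonorthogonality.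

\begin{definition}\label{def:orth}
Let $T$ be a complete stable theory, possibly many-sorted, and work in a saturated model of $T$. Let $p(x)\in S(A)$ and $q(y)\in S(B)$ be stationary types over small sets. We say that $p$ is \emph{nonorthogonal} to $q$ if there are $C\supseteq A\cup B$ and realizations $a$ of $p$ and $b$ of $q$ such that
\begin{enumerate}
\item[(i)] $a$ is independent from $C$ over $A$, and $b$ is independent from $C$ over $B$;
\item[(ii)] $a$ forks with $b$ over $C$.
\end{enumerate}
Otherwise $p$ and $q$ are orthogonal, $p\perp q$. A stationary type is \emph{nonorthogonal to a set $B$} if it is nonorthogonal to some complete type over $\operatorname{acl}(B)$. The theory $T$ is \emph{nonmultidimensional} if every stationary nonalgebraic type is nonorthogonal to $\emptyset$.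
\end{definition}

There is an equivalent formulation: $T$ is nonmultidimensional if and only if, whenever $p(x,a)$ is a stationary nonalgebraic type with domain enumerated by the possibly infinite tuple $a$, and $\operatorname{stp}(a')=\operatorname{stp}(a)$, then $p(x,a)$ is nonorthogonal to $p(x,a')$. So in a nonmultidimensional theory a type remains nonorthogonal to its copies when its parameters move within their strong type.

It is known that the theory of the structure of all compact complex spaces is not nonmultidimensional. Conjecture~II of Moosa and Pillay \cite{MP} states that $\operatorname{Th}(\mathcal C)$ \emph{is} nonmultidimensional. We show that it is not.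

\subsection{What one would guess}\label{subsec:guess}

Let $f:X\to S$ be a holomorphic map in $\mathcal C$ whose generic fiber $X_s$ is strongly minimal, that is, infinite and with only finite and cofinite definable subsets. For strongly minimal sets nonorthogonality is concrete: it means that, after adding parameters and removing finitely many points, there is a finite-to-finite correspondence between them (see Lemma~\ref{lem:nonorth}). So for such a family the conjecture says that two generic fibers $X_s,X_{s'}$ are always related by such a correspondence.

Consider standard fibers $X_t,X_{t'}$ first. If they are projective of the same dimension $n$, there is no obstruction: both map generically finitely onto $\mathbb P^n$. A counterexample should therefore have nonprojective fibers. Simple nonprojective complex tori are natural candidates. Such a torus has no infinite proper analytic subset, and a finite-to-finite correspondence between two nonisogenous ones does not exist (Lemma~\ref{lem:subsets}). A family of such tori in which very general pairs of fibers are not isogenous should refute the conjecture; the issue is whether its total space can be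 compact K\"ahler.

There is a good reason to guess that it cannot. If $X$ is compact K\"ahler and a smooth fiber $A$ is not projective, then some holomorphic $2$-form on $X$ restricts to a nonzero form on $A$; otherwise rational classes coming from $X$ and close to a K\"ahler class would give projective embeddings of $A$. The classes of the restrictions of this $2$-form to the smooth fibers form a locally constant family. If $\dim A=2$, such a $2$-form determines the complex structure of the torus, because its radical is the space of vectors of type $(0,1)$. Hence the complex structure is locally constant and nothing moves. With more work the same holds in dimension $3$ if $A$ is simple (Theorem~\ref{thm:C}). In dimension $4$, however, a $2$-form may see only half of the complex structure, and the other half may move. This is what happens below.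

\subsection{Results}

A point of $S(\mathcal C')$, or of $S^n(\mathcal C')$, where $\mathcal C'$ is an elementary extension of $\mathcal C$, is called \emph{generic} if it lies in no proper standard analytic subset (that is, in no proper analytic subset of $S$, or of $S^n$, in $\mathcal C$).

\begin{theorem}\label{thm:A}
For every integer $d\ge2$ there are a compact K\"ahler manifold $X$ and a holomorphic submersion $f:X\to S$ onto a compact Riemann surface, whose fibers are complex tori of dimension $2d$, such that in a saturated model $\mathcal C'$ of $\operatorname{Th}(\mathcal C)$: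
\begin{enumerate}
\item[(1)] if $s\in S(\mathcal C')$ is generic, then $X_s=f^{-1}(s)$ is strongly minimal; let $p_s\in S(\{s\})$ be its generic type;
\item[(2)] if $(s,s')$ is generic in $S\times S$, then $\operatorname{stp}(s)=\operatorname{stp}(s')$ and $p_s$ is orthogonal to $p_{s'}$.
\end{enumerate}
\end{theorem}

By the equivalent formulation above, Theorem~\ref{thm:A} refutes the conjecture. The next theorem does so directly from the definition.

\begin{theorem}\label{thm:B}
For the family of Theorem~\ref{thm:A} and generic $s$, the stationary nonalgebraic type $p_s$ is orthogonal to $\emptyset$. Hence $\operatorname{Th}(\mathcal C)$ is not nonmultidimensional.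
\end{theorem}

The smallest fiber dimension obtained is $4$. For families of tori with a simple nonprojective fiber it cannot be improved.

\begin{theorem}\label{thm:C}
Let $f:X\to S$ be a surjective holomorphic map, where $X$ is a compact K\"ahler manifold and $S$ is an irreducible reduced compact complex space. Let $S^\circ\subseteq S$ be a nonempty smooth Zariski-open subset over which $f$ is smooth with all fibers complex tori of dimension $g\le3$. If some fiber $A_{t_0}$, $t_0\in S^\circ$, is simple and not projective, then all fibers over $S^\circ$ are isomorphic.
\end{theorem}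

Theorem~\ref{thm:C} is independent of the other two and is proved in Section~\ref{sec:C}.

\subsection{The idea, in the smallest cases}\label{subsec:idea}

Let $\mathfrak H$ be the upper half plane. For $\tau=x+\sqrt{-1}\,y\in\mathfrak H$ identify $\mathbb R^2$ with $\mathbb C$ by $\ell_\tau\binom ab=a-\tau b$. Applied to the two columns, $\ell_\tau$ makes $M_2(\mathbb R)$ a complex vector space; multiplication by $\sqrt{-1}$ is left multiplication by a real matrix $I_\tau$ of determinant $1$.

\emph{One real place.} Let $B$ be a quaternion division algebra over $\mathbb Q$ with $B\otimes\mathbb R=M_2(\mathbb R)$, and let $\mathcal O$ be an order in it. The tori $A_\tau=(M_2(\mathbb R),I_\tau)/\mathcal O$ form a family over the compact Shimura curve of $B$. But its fibers are abelian surfaces. Indeed, for $c$ of trace zero put $E_c(u,v)=\operatorname{tr}(c\,\bar uv)$, where $\bar u$ is the adjugate matrix. This form is alternating, because $\bar uu$ is a scalar, and $I_\tau$-invariant, because $\bar I_\tau I_\tau=1$. For $c=\varepsilon=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ it is positive, meaning $E_\varepsilon(u,I_\tau u)>0$ for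 $u\ne0$ (see the proof of Lemma~\ref{lem:Ec}(c)). The matrix $\varepsilon$ is only real, but the trace-zero elements of $B$ are dense in $\mathfrak{sl}_2(\mathbb R)$, and for fixed $\tau$ positivity survives a small change of $c$. A trace-zero $c\in B$ close to $\varepsilon$ gives a rational, positive, invariant form, so $A_\tau$ is projective. The trouble is that \emph{every} trace-zero $c$ is allowed, so real solutions can be approximated by rational ones.

\emph{Two real places.} Let $F=\mathbb Q(\sqrt2)$, with embeddings $\sigma_1(\sqrt2)=-\sqrt2$ and $\sigma_2(\sqrt2)=\sqrt2$, and let $B=F\langle\mathbf i,\mathbf j\rangle$ with $\mathbf i^2=-1$, $\mathbf j^2=\sqrt2$, $\mathbf i\mathbf j=-\mathbf j\mathbf i$. Then $B\otimes_{\mathbb Q}\mathbb R=\mathbb H\times M_2(\mathbb R)$, and a lattice $\mathcal O\subset B$ mixes the two factors. Use $I_\tau$ on $M_2(\mathbb R)$ as before. On $\mathbb H$ use the \emph{constant} complex structure given by right multiplication by a unit imaginary quaternion $q$; it commutes with all left multiplications, so the arithmetic group still acts. The analogous forms are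
\[
E_c(u,v)=\operatorname{trd}(c_1\bar u_1v_1)+\operatorname{tr}(c_2\bar u_2v_2),
\]
with $c=(c_1,c_2)$ of trace zero in both factors. Now the first summand imposes a condition. Since $\operatorname{trd}(c_1\bar q\bar u_1v_1q)=\operatorname{trd}(qc_1\bar q\,\bar u_1v_1)$, it is invariant if and only if $qc_1\bar q=c_1$, that is, $c_1\in\mathbb Rq$. The real choice $c=(-q/2,\varepsilon)$ satisfies this, and it will give a K\"ahler metric on the total space. A rational choice is a trace-zero $c\in B$ with $c_1\in\mathbb Rq$. As $B$ is countable, the nonzero trace-zero $c\in B$ give only countably many lines $\mathbb Rc_1$, and \emph{we choose $q$ off these lines}. Then no nonzero $c\in B$ qualifies, so none of the forms $E_c$ with $c\in B$ makes a fiber projective. Concretely, let $\mathbf i,\mathbf j',\mathbf k'$ be the standard basis of imaginary quaternions, with $\mathbf j_1=2^{1/4}\mathbf j'$. The elements $c_1$ are then $x\mathbf i+2^{1/4}y\,\mathbf j'+2^{1/4}z\,\mathbf k'$ with $x,y,z\in\mathbb Q(\sqrt2)$. The choice $q=(\mathbf i+\pi\,\mathbf j')/\sqrt{1+\pi^2}$ is allowed, since a nonzero $c_1\in\mathbb Rq$ would have $x\ne0$ and $\pi=2^{1/4}y/x$,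 an algebraic number.

So the K\"ahler condition needs a real $c$, projectivity needs a rational one, and the two can be separated as soon as there is a second real place. What remains is to show that a very general fiber has no invariant rational forms other than the $E_c$ (Lemma~\ref{lem:onlyEc} and Proposition~\ref{prop:general}), that very general fibers are simple and very general pairs of fibers are not isogenous (Section~\ref{sec:fibers}), and to pass from very general standard fibers to generic fibers in the sense of model theory (Sections~\ref{sec:A} and~\ref{sec:B}).

\section{Facts used}\label{sec:facts}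

\subsection{Definable sets}\label{subsec:QE}

By a theorem of Zilber, $\operatorname{Th}(\mathcal C)$ has quantifier elimination: every definable set in $\mathcal C$ is a Boolean combination of analytic sets, hence a finite union of sets $Z\setminus Z'$ with $Z,Z'$ analytic. Singletons are analytic, so every point of $\mathcal C$ is named.

Fix a saturated $\mathcal C'\succeq\mathcal C$, of cardinality larger than the number of symbols of the language; ``small'' refers to its cardinality. The points of $\mathcal C$ are called standard. If $Z$ is an analytic subset of $Y\times M$, with $Y$ and $M$ finite products of sorts, and $e\in M(\mathcal C')$, put $Z_e=\{y:(y,e)\in Z\}$. By quantifier elimination, every subset of $Y(\mathcal C')$ definable with parameters is a finite union of sets $Z_e\setminus Z'_e$ with $Z,Z'$ standard analytic.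

An irreducible space is not a finite union of proper analytic subsets, so by saturation generic points exist, and by quantifier elimination any two generic points of $S^n$ have the same type over $\emptyset$. The coordinates of a generic point of $S^n$ are generic in $S$, and any two of them form a generic point of $S^2$, because preimages of proper analytic subsets under coordinate projections are proper. Finally, $\mathcal C\subseteq\operatorname{dcl}(\emptyset)$ is an elementary submodel, so
\begin{equation}\label{eq:acl}
\operatorname{acl}^{eq}(\emptyset)\subseteq\operatorname{acl}^{eq}(\mathcal C)=\mathcal C^{eq}\subseteq\operatorname{dcl}^{eq}(\emptyset).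
\end{equation}
Hence equality of types over $\emptyset$ implies equality of strong types, and every type over $\operatorname{acl}(\emptyset)$ is stationary.

\subsection{Strongly minimal sets}\label{subsec:sm}

We use the standard calculus of independence (nonforking) in stable theories. Parameter sets may contain imaginaries. Let $D$ be a strongly minimal set definable over $s$. Over any $C\ni s$ there is exactly one nonalgebraic type of an element of $D$. The one over $s$ is the \emph{generic type} $p$ of $D$; it is stationary and of $U$-rank $1$, and for $C\ni s$ and $a\models p$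
\begin{equation}\label{eq:indep}
a\text{ is independent from }C\text{ over }s\iff a\notin\operatorname{acl}(C).
\end{equation}

\begin{lemma}\label{lem:nonorth}
Let $D,D'$ be strongly minimal sets definable over $s,s'$, with generic types $p,p'$.
\begin{enumerate}
\item[(i)] If $C\ni s,s'$ is small, $a\in D\setminus\operatorname{acl}(C)$, $b\in D'\setminus\operatorname{acl}(C)$ and $a\in\operatorname{acl}(Cb)$, then $p$ and $p'$ are nonorthogonal.
\item[(ii)] If $p$ and $p'$ are nonorthogonal, there are a small model $N\ni s,s'$ and $a\in D\setminus\operatorname{acl}(N)$, $b\in D'\setminus\operatorname{acl}(N)$ with $a\in\operatorname{acl}(Nb)$ and $b\in\operatorname{acl}(Na)$.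
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $a,b\notin\operatorname{acl}(C)$, they realize $p,p'$, and condition (i) of Definition~\ref{def:orth} holds by \eqref{eq:indep}. Moreover $a$ forks with $b$ over $C$ because $a\in\operatorname{acl}(Cb)\setminus\operatorname{acl}(C)$.

(ii) Take $C,a,b$ as in Definition~\ref{def:orth}. Then $a,b\notin\operatorname{acl}(C)$ by \eqref{eq:indep}. As $\operatorname{tp}(a/C)$ has $U$-rank $1$ and $a$ forks with $b$ over $C$, we get $a\in\operatorname{acl}(Cb)$; by symmetry of forking, $b\in\operatorname{acl}(Ca)$. Choose a small model $N$ with $C\subseteq N^{eq}$ and $N$ independent from $ab$ over $C$. Then $a$ is independent from $N$ over $C$, so $a\notin\operatorname{acl}(N)$, and likewise $b\notin\operatorname{acl}(N)$. The two algebraicity statements persist over $N$.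
\end{proof}

\subsection{Analytic subsets of complex tori}\label{subsec:Ueno}

A complex torus is \emph{simple} if it has no subtorus other than $0$ and itself. An \emph{abelian variety} is a projective complex torus. If a torus $V/\Lambda$, with complex structure $J$ on $V$, is a nonzero abelian variety, then there is a nonzero rational alternating form $E$ on $\Lambda\otimes\mathbb Q$ with $E(Ju,Jv)=E(u,v)$ after extension to $V$.

\begin{fact}[Ueno {\cite[Theorem 10.9]{Ueno}}]\label{fact:Ueno}
If $Y$ is an irreducible closed analytic subset of a complex torus $A$, there is a subtorus $A_1\subseteq A$ with $Y+A_1=Y$ such that $Y/A_1\subseteq A/A_1$ is an algebraic variety.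
\end{fact}

\begin{lemma}\label{lem:Ueno}
In Fact~\ref{fact:Ueno}, $Y/A_1$ lies in a translate of a subtorus of $A/A_1$ that is an abelian variety.
\end{lemma}

\begin{proof}
Translate so that $0\in Q:=Y/A_1$. Let $D_r$ be the image of $Q^r\times Q^r$ under $(x,y)\mapsto\sum x_i-\sum y_i$. By Remmert's theorem $D_r$ is an irreducible analytic set, and $D_r\subseteq D_{r+1}$ since $0\in Q$. An irreducible analytic set has larger dimension than each of its proper analytic subsets, so the $D_r$ stabilize to some $D\supseteq Q$. From $D_r+D_r=D_{2r}$ and $-D_r=D_r$ we see that $D$ is a compact analytic subgroup; it is connected because it is irreducible. So $D$ is a subtorus. As an image of the Moishezon space $Q^{2r}$ it is Moishezon, and a K\"ahler Moishezon manifold is projective.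
\end{proof}

\section{A cocompact arithmetic group}\label{sec:arith}

Let $F$ be a totally real field of degree $d\ge2$ with ring of integers $\mathcal O_F$ and embeddings $\sigma_1,\dots,\sigma_d$. By weak approximation, and after multiplication by a positive integer, there is $\alpha\in\mathcal O_F$ with $\sigma_\nu(\alpha)<0$ for $\nu<d$ and $\sigma_d(\alpha)>0$. Let
\[
B=F\oplus F\mathbf i\oplus F\mathbf j\oplus F\mathbf k,\qquad \mathbf i^2=-1,\quad \mathbf j^2=\alpha,\quad \mathbf k=\mathbf i\mathbf j=-\mathbf j\mathbf i,
\]
with conjugation $b\mapsto\bar b$, reduced trace $\operatorname{trd}(b)=b+\bar b$ and reduced norm $\operatorname{nrd}(b)=b\bar b$. Put $B^0=\{b\in B:\operatorname{trd}(b)=0\}=F\mathbf i+F\mathbf j+F\mathbf k$ and $\mathcal O=\mathcal O_F+\mathcal O_F\mathbf i+\mathcal O_F\mathbf j+\mathcal O_F\mathbf k$. This is an order, closed under conjugation, with $\operatorname{nrd}(\mathcal O)\subseteq\mathcal O_F$.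

Since $B\otimes_{\sigma_\nu}\mathbb R$ is $\mathbb H$ for $\nu<d$ and $M_2(\mathbb R)$ for $\nu=d$,
\[
B_{\mathbb R}:=B\otimes_{\mathbb Q}\mathbb R=\mathbb H^{d-1}\times M_2(\mathbb R).
\]
We write $b_\nu$ for the $\nu$-th component of $b\in B_{\mathbb R}$. Conjugation, $\operatorname{trd}$ and $\operatorname{nrd}$ are computed componentwise; in $M_2(\mathbb R)$ they are adjugate, trace and determinant. The map $b\mapsto b_\nu$ is injective on $B$ for each $\nu$. As $d\ge2$, the algebra $B$ embeds in $\mathbb H$, so \emph{$B$ is a division algebra}. The lattice $\mathcal O\subset B_{\mathbb R}$ has rank $4d$.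

The form $(x,y)\mapsto\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(xy)$ is nondegenerate on $B$, because for $x\ne0$ and $y=x^{-1}$ its value is $2d$. It is also nondegenerate on $B^0$, because $B=F\oplus B^0$ is an orthogonal decomposition. Over $\mathbb R$ it becomes $\sum_\nu\operatorname{trd}(x_\nu y_\nu)$.

Let $\mathcal O^1=\{\gamma\in\mathcal O:\operatorname{nrd}(\gamma)=1\}$ and $\Gamma=\{\gamma\in\mathcal O^1:\gamma\equiv1\bmod3\mathcal O\}$. The latter is the kernel of $\mathcal O^1\to(\mathcal O/3\mathcal O)^\times$, so it has finite index in $\mathcal O^1$. Both lie in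
\[
G=\{g\in B_{\mathbb R}:\operatorname{nrd}(g)=1\}=(\mathbb H^1)^{d-1}\times SL_2(\mathbb R),
\]
a closed subset of $B_{\mathbb R}$; here $\mathbb H^1$ is the compact group of unit quaternions. The group $\Gamma$ acts on $\mathfrak H$ through $\gamma\mapsto\gamma_d\in SL_2(\mathbb R)$.

\begin{lemma}\label{lem:cocompact}
$\Gamma$ acts freely and properly discontinuously on $\mathfrak H$, and $S:=\Gamma\backslash\mathfrak H$ is compact.
\end{lemma}

\begin{proof}
If $\gamma_d$ lies in a given compact subset of $SL_2(\mathbb R)$, then $\gamma$ lies in a compact subset of $B_{\mathbb R}$, because its other components lie in $\mathbb H^1$. As $\mathcal O$ is discrete in $B_{\mathbb R}$, only finitely many $\gamma\in\Gamma$ qualify. Since $SL_2(\mathbb R)$ acts properly on $\mathfrak H$, the action of $\Gamma$ is properly discontinuous with finite stabilizers. Now $\Gamma$ acts faithfully by left multiplication on $\mathcal O\cong\mathbb Z^{4d}$ and trivially modulo $3$; since $\ker(GL_{4d}(\mathbb Z)\to GL_{4d}(\mathbb Z/3))$ is torsion-free, so is $\Gamma$. Hence the stabilizers are trivial.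

For compactness, let $g\in G$. Left multiplication by $g$ on $B_{\mathbb R}$ has determinant $\prod_{\nu<d}|g_\nu|^4\cdot\det(g_d)^2=1$, so all lattices $g\mathcal O$ have the same covolume. By Minkowski's theorem there is a compact $K\subset B_{\mathbb R}$ such that for every $g\in G$ some nonzero $x\in\mathcal O$ satisfies $gx\in K$. Then $\operatorname{nrd}(x)=\operatorname{nrd}(gx)$ is an element of $\mathcal O_F$ bounded in all embeddings, so it lies in a finite set independent of $g$. It is nonzero because $B$ is a division algebra.

Fix $n\ne0$ in this set. If $x,y\in\mathcal O$ both have reduced norm $n$ and $y\equiv x$ mod $n\mathcal O$, then $y\bar x=n+(y-x)\bar x\in n\mathcal O$, so $yx^{-1}=y\bar x/n\in\mathcal O$ and $y\in\mathcal O^1x$. As $\mathcal O/n\mathcal O$ is finite for each of the finitely many $n$, there are $x_1,\dots,x_m\in\mathcal O\setminus\{0\}$ such that every $x$ arising above is $\gamma x_k$ for some $k$ and some $\gamma\in\mathcal O^1$. Then $g\gamma\in Kx_k^{-1}\cap G$. So $G=C\cdot\mathcal O^1$ with $C=\bigcup_k(Kx_k^{-1}\cap G)$ compact, and, $\Gamma$ having finite index, $G=C'\cdot\Gamma$ with $C'$ compact. Taking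 inverses, $G=\Gamma\cdot C'^{-1}$. Applying this to $\sqrt{-1}\in\mathfrak H$, and recalling that $G$ acts transitively on $\mathfrak H$ through its last component, we get $\mathfrak H=\Gamma\cdot C'^{-1}\sqrt{-1}$.
\end{proof}

The sign conditions on $\alpha$ are used as follows: the definite places make the projection of $\Gamma$ to $SL_2(\mathbb R)$ discrete and $B$ a division algebra, and the single indefinite place makes $S$ a curve.

\section{The K\"ahler family}\label{sec:family}

\subsection{Complex structures on $B_{\mathbb R}$}

Fix unit imaginary quaternions $q_1,\dots,q_{d-1}\in\mathbb H$, with $q_1$ chosen so that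
\begin{equation}\label{eq:star}
c\in B^0,\ c_1\in\mathbb Rq_1\ \Longrightarrow\ c=0 .
\end{equation}
This is possible: $B^0$ is countable and $c_1\ne0$ for $0\neq c\in B^0$, so $q_1$ has to avoid countably many lines in the $3$-space of imaginary quaternions.

Right multiplication $R_{q_\nu}$ makes the $\nu$-th factor $\mathbb H$ a complex vector space, on which left multiplications are $\mathbb C$-linear. Fix a $\mathbb C$-linear isomorphism $\lambda:\mathbb H^{d-1}\to\mathbb C^{2d-2}$. For $\tau\in\mathfrak H$ let $\ell_\tau\binom ab=a-\tau b$, and apply $\ell_\tau$ to the two columns of a matrix to get $\ell_\tau:M_2(\mathbb R)\to\mathbb C^2$. For $\gamma=\left(\begin{smallmatrix}p&p'\\r&r'\end{smallmatrix}\right)\in SL_2(\mathbb R)$ we have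
\begin{equation}\label{eq:auto}
\ell_{\gamma\tau}(\gamma u)=(r\tau+r')^{-1}\ell_\tau(u),
\end{equation}
because $(pa+p'b)(r\tau+r')-(p\tau+p')(ra+r'b)=(pr'-p'r)(a-\tau b)$. Put
\[
\pi_\tau=(\lambda,\ell_\tau):B_{\mathbb R}\to\mathbb C^{2d},
\]
an $\mathbb R$-linear isomorphism, and let $J_\tau$ be the complex structure on $B_{\mathbb R}$ that it induces. Then
\begin{equation}\label{eq:J}
J_\tau=(R_{q_1},\dots,R_{q_{d-1}},L_{I_\tau}),\qquad
I_\tau=\frac1y\begin{pmatrix}-x&x^2+y^2\\-1&x\end{pmatrix},\quad\tau=x+\sqrt{-1}\,y .
\end{equation}
Indeed, $\ell_\tau\bigl(I_\tau\tbinom ab\bigr)=\frac1y\bigl((\tau-x)a+(\tau\bar\tau-\tau x)b\bigr)=\sqrt{-1}\,(a-\tau b)$, since $\tau-x=\sqrt{-1}\,y$ and $\bar\tau-x=-\sqrt{-1}\,y$. Note that $\det I_\tau=1$ and that $J_\tau$ determines $\tau$.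

\subsection{The invariant forms}

Let $B^0_{\mathbb R}=\{c\in B_{\mathbb R}:\operatorname{trd}(c_\nu)=0\text{ for all }\nu\}$. For $c\in B^0_{\mathbb R}$ put
\[
E_c(u,v)=\sum_{\nu=1}^d\operatorname{trd}(c_\nu\bar u_\nu v_\nu),\qquad u,v\in B_{\mathbb R}.
\]
If $c\in B^0$, then $E_c(u,v)=\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(c\bar uv)$ is rational on $B$. Let
\[
\kappa=\bigl(-\tfrac12q_1,\dots,-\tfrac12q_{d-1},\varepsilon\bigr)\in B^0_{\mathbb R},\qquad \varepsilon=\begin{pmatrix}0&-1\\1&0\end{pmatrix}.
\]

\begin{lemma}\label{lem:Ec}
\begin{enumerate}
\item[(a)] $E_c$ is alternating, and $E_c(gu,gv)=E_c(u,v)$ for $g\in G$.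
\item[(b)] For each $\tau$, the form $E_c$ is $J_\tau$-invariant if and only if $c_\nu\in\mathbb Rq_\nu$ for all $\nu<d$. In particular, for $0\ne c\in B^0$ it is not $J_\tau$-invariant.
\item[(c)] $E_\kappa$ is $J_\tau$-invariant and $E_\kappa(u,J_\tau u)>0$ for all $\tau\in\mathfrak H$ and all $u\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $E_c(u,u)=\sum_\nu\operatorname{nrd}(u_\nu)\operatorname{trd}(c_\nu)=0$, and $\overline{gu}\,gv=\bar u\,\bar gg\,v=\bar uv$.

(b) Since $J_\tau$ acts factor by factor, $E_c$ is invariant if and only if each summand is. The last summand is always invariant, since $\overline{I_\tau u}\,I_\tau v=\bar u\,\bar I_\tau I_\tau\,v=\bar uv$. For $\nu<d$ write $q=q_\nu$. Then $\operatorname{trd}(c_\nu\,\overline{uq}\,vq)=\operatorname{trd}(c_\nu\bar q\,\bar uv\,q)=\operatorname{trd}(qc_\nu\bar q\,\bar uv)$. As $\bar uv$ takes all values in $\mathbb H$, invariance means $qc_\nu\bar q=c_\nu$, that is, $c_\nu$ commutes with $q$. The centralizer of $q$ in $\mathbb H$ is $\mathbb R+\mathbb Rq$ and $c_\nu$ is imaginary, so this means $c_\nu\in\mathbb Rq$. For $c\in B^0$ the condition at $\nu=1$ forces $c=0$ by \eqref{eq:star}.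

(c) Invariance follows from (b). In a factor $\mathbb H$, $\operatorname{trd}(-\tfrac12q\,\bar u\,uq)=-\tfrac12|u|^2\operatorname{trd}(q^2)=|u|^2$. In the factor $M_2(\mathbb R)$, let $u_{(k)},v_{(k)}$ denote the $k$-th columns. The entries of $\bar uv$ in positions $(2,1)$ and $(1,2)$ are $\det(u_{(1)},v_{(1)})$ and $-\det(u_{(2)},v_{(2)})$, so
\[
\operatorname{tr}(\varepsilon\,\bar uv)=-\det(u_{(1)},v_{(1)})-\det(u_{(2)},v_{(2)}).
\]
For a column $\binom ab$ and its image under $I_\tau$ we get, from \eqref{eq:J},
\[
-\det\Bigl(\tbinom ab,I_\tau\tbinom ab\Bigr)=-\tfrac1y\bigl(a(-a+xb)-b(-xa+(x^2+y^2)b)\bigr)=\tfrac1y\bigl(a^2-2xab+(x^2+y^2)b^2\bigr)=\tfrac1y|a-\tau b|^2 .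
\]
Hence $E_\kappa(u,J_\tau u)=\sum_{\nu<d}|u_\nu|^2+\frac1y|\ell_\tau(u_d)|^2$, which is positive for $u\ne0$.
\end{proof}

\subsection{The total space}

Give $\mathfrak H\times B_{\mathbb R}$ the complex structure transported from $\mathfrak H\times\mathbb C^{2d}$ by $(\tau,b)\mapsto(\tau,\pi_\tau(b))$. The differential of this map is $(\xi,\beta)\mapsto(\xi,\ \partial_\xi\pi_\tau(b)+\pi_\tau(\beta))$. For fixed $b$ the map $\tau\mapsto\pi_\tau(b)$ is affine in $\tau$, hence holomorphic, so $\partial_\xi\pi_\tau(b)$ is $\mathbb C$-linear in $\xi$. It follows that
\begin{equation}\label{eq:sum}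
\text{the complex structure on }T_{(\tau,b)}=T_\tau\mathfrak H\oplus B_{\mathbb R}\text{ is the direct sum of the standard one and }J_\tau .
\end{equation}

The group $\Gamma\ltimes\mathcal O$ acts on $\mathfrak H\times B_{\mathbb R}$ by $(\gamma,o)(\tau,b)=(\gamma\tau,\gamma b+o)$. By \eqref{eq:auto}, and since left multiplications commute with the $R_{q_\nu}$, left multiplication by $\gamma$ is $\mathbb C$-linear from $(B_{\mathbb R},J_\tau)$ to $(B_{\mathbb R},J_{\gamma\tau})$. Hence by \eqref{eq:sum} the action is holomorphic. Moreover:
\begin{itemize}
\item It is free: if $(\gamma,o)$ fixes $(\tau,b)$, then $\gamma=1$ by Lemma~\ref{lem:cocompact}, so $o=0$.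
\item It is properly discontinuous: for compact $L_1\subset\mathfrak H$ and $L_2\subset B_{\mathbb R}$, only finitely many $\gamma$ satisfy $\gamma L_1\cap L_1\ne\emptyset$, and for each of them the condition $o\in L_2-\gamma L_2$ leaves finitely many $o$.
\item It is cocompact: if $L_1,P$ are compact with $\Gamma L_1=\mathfrak H$ and $P+\mathcal O=B_{\mathbb R}$, then the translates of $L_1\times P$ cover.
\end{itemize}
So
\[
X=(\Gamma\ltimes\mathcal O)\backslash(\mathfrak H\times B_{\mathbb R})\xrightarrow{\ f\ }S=\Gamma\backslash\mathfrak H
\]
is a holomorphic submersion from a compact connected complex manifold to a compact Riemann surface. The fiber over the class of $\tau$ is isomorphic to the complex torus $A_\tau=(B_{\mathbb R},J_\tau)/\mathcal O$, of dimension $2d$.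

\begin{proposition}\label{prop:Kahler}
$X$ is a compact K\"ahler manifold. Hence $X$ and $S$ are sorts of $\mathcal C$.
\end{proposition}

\begin{proof}
Regard $E_\kappa$ as a $2$-form with constant coefficients on $B_{\mathbb R}$, and put $\Omega=E_\kappa+\frac{dx\wedge dy}{y^2}$ on $\mathfrak H\times B_{\mathbb R}$. It is closed. By \eqref{eq:sum} and Lemma~\ref{lem:Ec}(c) it is invariant under the complex structure, hence of type $(1,1)$, and it is positive: pairing a tangent vector $(\xi,\beta)$ with its image under the complex structure gives $E_\kappa(\beta,J_\tau\beta)+|\xi|^2/y^2$. It is invariant under translations of $B_{\mathbb R}$, and it is invariant under $\Gamma$ by Lemma~\ref{lem:Ec}(a) and the invariance of the hyperbolic area form. So $\Omega$ descends to a K\"ahler form on $X$.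
\end{proof}

\section{The very general fibers}\label{sec:fibers}

\subsection{Simple and not algebraic}

A proper nonzero subtorus of $A_\tau$ gives a proper nonzero rational subspace of $B$ compatible with $J_\tau$, and a projective embedding gives a nonzero rational form on $B$ compatible with $J_\tau$. There are countably many such subspaces and forms, and for each of them compatibility with $J_\tau$ is an analytic condition on $\tau$. So it is enough to show that none of them is compatible with $J_\tau$ for \emph{all} $\tau$. If one were, it would be compatible with the differences $J_\tau-J_{\tau'}$, which live only on the factor $M_2(\mathbb R)$. By rationality it is then compatible with left multiplication by all of $B$; this is what the next lemma is for. For subspaces this is already a contradiction. For forms it leaves the $E_c$, which are excluded by the choice of $q_1$.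

\begin{lemma}\label{lem:hull}
Let $N\subseteq B$ be a $\mathbb Q$-subspace and $N_{\mathbb R}\subseteq B_{\mathbb R}$ its real span.
\begin{enumerate}
\item[(i)] If $N_{\mathbb R}\supseteq0\times M_2(\mathbb R)$, then $N=B$.
\item[(ii)] If $N\subseteq B^0$ and $N_{\mathbb R}\supseteq0\times\mathfrak{sl}_2(\mathbb R)$, then $N=B^0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose not. As the form $\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(xy)$ is nondegenerate on $B$ and on $B^0$, there is $c\ne0$ in $B$, respectively in $B^0$, with $\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(cn)=0$ for all $n\in N$. Over $\mathbb R$ this gives $\operatorname{tr}(c_dm)=0$ for all $m\in M_2(\mathbb R)$, respectively for all $m\in\mathfrak{sl}_2(\mathbb R)$, where in the second case $c_d\in\mathfrak{sl}_2(\mathbb R)$. The trace form is nondegenerate on $M_2(\mathbb R)$ and on $\mathfrak{sl}_2(\mathbb R)$, so $c_d=0$ and $c=0$, a contradiction.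
\end{proof}

With matrix units $e_{kl}$, formula \eqref{eq:J} gives
\begin{align*}
I_{2\sqrt{-1}}-I_{\sqrt{-1}}&=e_{12}+\tfrac12e_{21},\qquad
I_{\sqrt{-1}/2}-I_{\sqrt{-1}}=-\tfrac12e_{12}-e_{21},\\
I_{x+\sqrt{-1}}-I_{\sqrt{-1}}&=x(e_{22}-e_{11})+x^2e_{12}.
\end{align*}
Hence \emph{the differences $I_\tau-I_{\tau'}$ span $\mathfrak{sl}_2(\mathbb R)$, and they generate $M_2(\mathbb R)$ as an algebra.}

\begin{lemma}\label{lem:onlyEc}
Let $E$ be a rational alternating form on $B$ that is $J_\tau$-invariant for all $\tau\in\mathfrak H$. Then $E=E_c$ for some $c\in B^0$.
\end{lemma}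

\begin{proof}
Replacing $v$ by $J_\tau v$ in $E(J_\tau u,J_\tau v)=E(u,v)$ gives $E(J_\tau u,v)+E(u,J_\tau v)=0$. Subtracting this for two values of $\tau$ and using linearity,
\begin{equation}\label{eq:skew}
E(\beta u,v)+E(u,\beta v)=0
\end{equation}
for all $\beta\in0\times\mathfrak{sl}_2(\mathbb R)$, acting by left multiplication. The set $N'$ of all $\beta\in B^0$ satisfying \eqref{eq:skew} is the kernel of a $\mathbb Q$-linear map, so $N'_{\mathbb R}$ is the set of $\beta\in B^0_{\mathbb R}$ satisfying \eqref{eq:skew} and contains $0\times\mathfrak{sl}_2(\mathbb R)$. By Lemma~\ref{lem:hull}(ii), $N'=B^0$. In other words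
\[
E(\beta u,v)=E(u,\bar\beta v)
\]
for $\beta\in B^0$. This identity passes to sums and products, since $\overline{\beta\beta'}=\bar\beta'\bar\beta$. As $F=(F\mathbf i)\cdot\mathbf i$ and $B=F+B^0$, it holds for all $\beta\in B$.

Thus $E(u,v)=E(1,\bar uv)=\varphi(\bar uv)$ for a $\mathbb Q$-linear functional $\varphi$ on $B$, and by nondegeneracy $\varphi(b)=\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(cb)$ for some $c\in B$. Since $E$ is alternating, $\varphi(\bar uu)=0$ for all $u$; polarizing, $\varphi(\operatorname{trd}(\bar uv))=0$, so $\varphi$ vanishes on $\operatorname{trd}(B)=F$. This says $\operatorname{Tr}_{F/\mathbb Q}(h\operatorname{trd}(c))=0$ for all $h\in F$, hence $\operatorname{trd}(c)=0$.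
\end{proof}

\begin{proposition}\label{prop:general}
There is a countable $\Sigma\subset\mathfrak H$ such that for $\tau\notin\Sigma$ the torus $A_\tau$ is simple and is not an abelian variety.
\end{proposition}

\begin{proof}
If $A_\tau$ is not simple, there is a $\mathbb Q$-subspace $0\ne W\subsetneq B$ with $J_\tau W_{\mathbb R}=W_{\mathbb R}$. If $A_\tau$ is an abelian variety, there is a nonzero rational alternating form $E$ on $B$ that is $J_\tau$-invariant. There are countably many such $W$ and $E$. Let $Z_W,Z_E\subseteq\mathfrak H$ be the corresponding sets of $\tau$. We show that they are analytic and different from $\mathfrak H$; then each of them is countable, and $\Sigma=\bigcup Z_W\cup\bigcup Z_E$ is as required.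

\emph{Analyticity.} Let $w_1,\dots,w_r$ be a basis of $W$. The $\mathbb C$-span of $\pi_\tau(W_{\mathbb R})$ is $\pi_\tau(W_{\mathbb R}+J_\tau W_{\mathbb R})$, so its complex dimension is at least $r/2$, with equality exactly when $\tau\in Z_W$. Hence $\tau\in Z_W$ if and only if $\operatorname{rank}_{\mathbb C}(\pi_\tau(w_1),\dots,\pi_\tau(w_r))\le r/2$, which is the vanishing of minors that are holomorphic in $\tau$. Next, extend $\pi_\tau$ to a $\mathbb C$-linear map on $B_{\mathbb C}=B_{\mathbb R}\otimes\mathbb C$. Its kernel $V_\tau^{0,1}$ is the $(-\sqrt{-1})$-eigenspace of $J_\tau$. It is the sum of a subspace of $\mathbb H^{d-1}\otimes\mathbb C$ independent of $\tau$ and of the space of matrices whose columns are multiples of $\binom\tau1$, so it has a basis depending holomorphically on $\tau$. A form is $J_\tau$-invariant if and only if it vanishes on $V^{0,1}_\tau\times V^{0,1}_\tau$ and on the complex conjugate of this set. As $E$ is real, $Z_E$ is defined by the first condition, which is holomorphic.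

\emph{$Z_W\ne\mathfrak H$.} Otherwise $J_\tau-J_{\tau'}=(0,\dots,0,L_{I_\tau-I_{\tau'}})$ preserves $W_{\mathbb R}$ for all $\tau,\tau'$. Since the $I_\tau-I_{\tau'}$ generate $M_2(\mathbb R)$, left multiplication by every element of $0\times M_2(\mathbb R)$ preserves $W_{\mathbb R}$. Let $N=\{\beta\in B:\beta W\subseteq W\}$. This is the kernel of the $\mathbb Q$-linear map $B\to\operatorname{Hom}_{\mathbb Q}(W,B/W)$, so $N_{\mathbb R}=\{\beta\in B_{\mathbb R}:\beta W_{\mathbb R}\subseteq W_{\mathbb R}\}\supseteq0\times M_2(\mathbb R)$. By Lemma~\ref{lem:hull}(i), $N=B$, so $W$ is a left ideal of the division algebra $B$, that is, $W=0$ or $W=B$, a contradiction.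

\emph{$Z_E\ne\mathfrak H$.} Otherwise $E=E_c$ with $c\in B^0$ by Lemma~\ref{lem:onlyEc}, and $c=0$ by Lemma~\ref{lem:Ec}(b), so $E=0$, a contradiction. This is where the choice \eqref{eq:star} of $q_1$ enters.
\end{proof}

\subsection{Pairs of fibers}

\begin{lemma}\label{lem:isog}
The set of $(\tau,\tau')\in\mathfrak H^2$ such that $A_\tau$ and $A_{\tau'}$ are isogenous is meager.
\end{lemma}

\begin{proof}
An isogeny induces a $\mathbb Q$-linear automorphism $\varphi$ of $B$ with $\varphi J_\tau=J_{\tau'}\varphi$ on $B_{\mathbb R}$. There are countably many $\varphi$. For fixed $\varphi$ the set of pairs is closed, and for each $\tau$ it contains at most one $\tau'$, since $J_{\tau'}$ determines $\tau'$. So it is closed with empty interior.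
\end{proof}

From now on write $X_t$ for the fiber over $t\in S$; it is isomorphic to $A_\tau$ for every $\tau$ over $t$, and we fix such an isomorphism when we speak of subtori. Let $\Sigma_S\subset S$ be the countable image of $\Sigma$. Let $\mathfrak M\subset S\times S$ be the set of $(t,t')$ such that $X_t$ or $X_{t'}$ is not simple, or is an abelian variety, or $X_t$ and $X_{t'}$ are isogenous. By Proposition~\ref{prop:general} and Lemma~\ref{lem:isog} the preimage of $\mathfrak M$ in $\mathfrak H^2$ is meager. As $\mathfrak H^2$ is a countable union of open sets mapped homeomorphically onto open subsets of $S^2$, the set $\mathfrak M$ is meager.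

\begin{lemma}\label{lem:subsets}
Let $A$ and $A'$ be simple complex tori that are not abelian varieties.
\begin{enumerate}
\item[(a)] Every proper analytic subset of $A$ is finite.
\item[(b)] If $A$ and $A'$ are not isogenous, the only irreducible analytic $Y\subseteq A\times A'$ projecting onto both factors is $A\times A'$.
\end{enumerate}
In particular, \textup{(a)} applies to $X_t$ for $t\notin\Sigma_S$, and \textup{(b)} applies to $X_t\times X_{t'}$ for $(t,t')\notin\mathfrak M$.
\end{lemma}

\begin{proof}
(a) An analytic subset of $A$ has finitely many irreducible components, so let $Y\subsetneq A$ be irreducible and let $A_1$ be as in Fact~\ref{fact:Ueno}. Since $Y+A_1=Y\ne A$, we have $A_1\ne A$, so $A_1=0$ by simplicity. By Lemma~\ref{lem:Ueno}, $Y$ lies in a translate of a subtorus that is an abelian variety. This subtorus is $0$ or $A$, and $A$ is not an abelian variety. So $Y$ is a point.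

(b) We claim that the subtori of $A\times A'$ are $0$, $A\times0$, $0\times A'$ and $A\times A'$. By simplicity, a subtorus $D$ projects to $0$ or onto each factor. If one projection is $0$, then $D$ lies in a factor and is $0$ or that factor. Suppose $D$ projects onto both factors and $D\ne A\times A'$. Then $D\not\supseteq0\times A'$, since otherwise $D$, which projects onto $A$, would be $A\times A'$. So the identity component of $D\cap(0\times A')$ is a proper subtorus of $0\times A'$, hence $0$, and $D\cap(0\times A')$ is finite. So $D\to A$ is an isogeny, and likewise $D\to A'$ is one. Then $A$ and $A'$ are isogenous, a contradiction.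

Let $A_1$ be the subtorus attached to $Y$ by Fact~\ref{fact:Ueno}. Then $(A\times A')/A_1$ is $A\times A'$, $A'$, $A$ or $0$. Its only subtorus that is an abelian variety is $0$, because its nonzero subtori are among $A$, $A'$, $A\times A'$, each of which contains $A$ or $A'$, and subtori of abelian varieties are abelian varieties. By Lemma~\ref{lem:Ueno}, $Y/A_1$ is a point, so $Y$ is a translate of $A_1$. As $Y$ projects onto both factors, $A_1=A\times A'$.
\end{proof}

\section{Generic fibers: proof of Theorem \ref{thm:A}}\label{sec:A}

The results of Section~\ref{sec:fibers} hold for fibers outside a countable or meager set of standard parameters, and such a set need not be definable. To reach generic parameters in $\mathcal C'$ we need uniform statements with fixed numerical bounds. These are first-order, and by quantifier elimination they hold outside a proper analytic set as soon as they hold for very general parameters.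

\begin{proposition}\label{prop:sm}
If $s\in S(\mathcal C')$ is generic, then $X_s$ is strongly minimal.
\end{proposition}

\begin{proof}
By quantifier elimination every subset of $X_s$ definable with parameters is a Boolean combination of sets $W_e\cap X_s$, where $W\subseteq X\times M$ is standard analytic, $M$ is a finite product of sorts and $e\in M(\mathcal C')$. Fix $W$. We show that $W_e\cap X_s$ is finite or equal to $X_s$ for every $e$.

The fibers of the proper map $W\to S\times M$, $(x,e)\mapsto(f(x),e)$, are the sets $W_e\cap X_t$. By Stein factorization this map is the composition of a map with connected fibers and a finite map of compact spaces. The number of points in the fibers of the latter is bounded, so there is $k_0$ such that each $W_e\cap X_t$ has at most $k_0$ connected components. Let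
\[
D=\{t\in S:\ \exists e\in M\ (X_t\not\subseteq W_e\text{ and }|W_e\cap X_t|>k_0)\}.
\]
In $\mathcal C$, if $t\notin\Sigma_S$ and $X_t\not\subseteq W_e$, then $W_e\cap X_t$ is finite by Lemma~\ref{lem:subsets}(a), hence has at most $k_0$ points. So $D(\mathcal C)\subseteq\Sigma_S$ is countable. By quantifier elimination $D(\mathcal C)$ is a Boolean combination of analytic subsets of the compact curve $S$, so it is finite or cofinite, and therefore finite. Then $D(\mathcal C')=D(\mathcal C)$ consists of standard points, and $s\notin D(\mathcal C')$ because $s$ is generic. So for every $e\in M(\mathcal C')$, either $X_s\subseteq W_e$ or $|W_e\cap X_s|\le k_0$.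

Hence every definable subset of $X_s$ is finite or cofinite. Finally, $X_s$ is infinite, since for each $n$ the statement $|X_t|>n$ for all $t\in S$ passes from $\mathcal C$ to $\mathcal C'$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Part (1) is Proposition~\ref{prop:sm}. Let $(s,s')$ be generic in $S\times S$. Then $s,s'$ are generic in $S$, so $\operatorname{tp}(s)=\operatorname{tp}(s')$, and $\operatorname{stp}(s)=\operatorname{stp}(s')$ by \eqref{eq:acl}.

Suppose that $p_s$ and $p_{s'}$ are nonorthogonal. We derive an analytic correspondence between two standard, simple, nonisogenous fibers that are not abelian varieties.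

\emph{A correspondence of bounded degree.} By Lemma~\ref{lem:nonorth}(ii) there are a small model $N\ni s,s'$ and $a\in X_s\setminus\operatorname{acl}(N)$, $b\in X_{s'}\setminus\operatorname{acl}(N)$ with $a\in\operatorname{acl}(Nb)$ and $b\in\operatorname{acl}(Na)$. So there are formulas $\theta_1(x,y),\theta_2(x,y)$ over $N$ and an integer $k$ such that both hold of $(a,b)$, $|\theta_1(\mathcal C',b)|\le k$ and $|\theta_2(a,\mathcal C')|\le k$. Let $\theta(x,y)$ be
\[
\theta_1\wedge\theta_2\wedge f(x)=s\wedge f(y)=s'\wedge|\theta_1(\mathcal C',y)|\le k\wedge|\theta_2(x,\mathcal C')|\le k .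
\]
It holds of $(a,b)$, and its fibers in both directions have at most $k$ elements. By quantifier elimination there are a finite product of sorts $M$, standard analytic $Z,Z'\subseteq X\times X\times M$ and a tuple $e\in M(N)$ such that
\[
G_e:=Z_e\setminus Z'_e\subseteq\theta(\mathcal C'),\qquad(a,b)\in G_e .
\]
The set $\operatorname{pr}_1(G_e)\subseteq X_s$ is definable over $N$ and contains $a\notin\operatorname{acl}(N)$. So it is infinite, hence cofinite in $X_s$. Likewise $\operatorname{pr}_2(G_e)$ is cofinite in $X_{s'}$. Let $m$ bound the sizes of both complements.

\emph{Descent to $\mathcal C$.} The pair $(s,s')$ satisfies the following parameter-free formula $\xi(t,t')$: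
\begin{quote}
there is $z\in M$ such that $G_z:=Z_z\setminus Z'_z\subseteq X_t\times X_{t'}$, all fibers of $G_z$ over $X_t$ and over $X_{t'}$ have at most $k$ elements, $|X_t\setminus\operatorname{pr}_1(G_z)|\le m$ and $|X_{t'}\setminus\operatorname{pr}_2(G_z)|\le m$.
\end{quote}
By quantifier elimination $\xi$ defines a finite union of sets $T_i\setminus T'_i$ with $T_i,T'_i\subseteq S^2$ analytic. The generic pair $(s,s')$ lies in one of them, so $T_i=S^2$ and $T':=T'_i\ne S^2$ for this $i$. Thus in $\mathcal C$ the formula $\xi$ holds on $S^2\setminus T'$, where $T'$ is closed and nowhere dense. As $\mathfrak M$ is meager, Baire's theorem gives a standard pair $(t,t')\in S^2\setminus(T'\cup\mathfrak M)$. Let $z\in M(\mathcal C)$ witness $\xi(t,t')$.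

\emph{Contradiction.} Let $Y_1,\dots,Y_r$ be the irreducible components of $Z_z\cap(X_t\times X_{t'})$ that are not contained in $Z'_z$. Then $G_z=\bigcup_i(Y_i\setminus Z'_z)$. The analytic set $\bigcup_i\operatorname{pr}_1(Y_i)$ contains a cofinite subset of $X_t$, so it equals $X_t$. As $X_t$ is irreducible, $\operatorname{pr}_1(Y)=X_t$ for some $Y=Y_i$. On the nonempty Zariski-open subset $Y\setminus Z'_z$ of $Y$ both projections have finite fibers. Since $\dim Y-\dim\operatorname{pr}_j(Y)$ is the minimal local fiber dimension of $\operatorname{pr}_j|_Y$, we get $\dim Y=\dim\operatorname{pr}_1(Y)=2d$ and $\dim\operatorname{pr}_2(Y)=\dim Y=2d$, so $\operatorname{pr}_2(Y)=X_{t'}$. Thus $Y$ is irreducible, projects onto both factors, and has dimension $2d<4d$. This contradicts Lemma~\ref{lem:subsets}(b). Hence $p_s\perp p_{s'}$.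
\end{proof}

\section{Orthogonality to the empty set: proof of Theorem \ref{thm:B}}\label{sec:B}

The idea is that a type $r$ over $\operatorname{acl}(\emptyset)$ nonorthogonal to $p_s$ is nonorthogonal to all conjugates of $p_s$. These include arbitrarily many pairwise orthogonal types, and each contributes to the rank of $r$. We use that $U(c/\mathbf M)\ge U(\bar a/\mathbf M)$ if $\bar a\in\operatorname{acl}(\mathbf Mc)$, and that a tuple of $N$ elements that are independent over $\mathbf M$, each of $U$-rank $1$ over $\mathbf M$, has $U$-rank $N$ over $\mathbf M$.

\begin{proof}[Proof of Theorem \ref{thm:B}]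
Suppose $p_s$ is nonorthogonal to some $r\in S(\operatorname{acl}(\emptyset))$. By \eqref{eq:acl}, $r$ is stationary and fixed by all automorphisms. Let $N\ge1$ and choose $(s_0,\dots,s_{N-1})$ generic in $S^N$. Each $s_i$ has the same type over $\emptyset$ as $s$, so each $p_{s_i}$ is nonorthogonal to $r$. For $i\ne j$ the pair $(s_i,s_j)$ is generic in $S^2$, so $p_{s_i}\perp p_{s_j}$ by Theorem~\ref{thm:A}.

For each $i$ let $D_i\supseteq\{s_i\}\cup\operatorname{acl}(\emptyset)$ be a small set over which the nonorthogonality of $p_{s_i}$ and $r$ is witnessed. Let $\mathbf M$ be a small model with all $D_i\subseteq\mathbf M^{eq}$, and let $c$ realize the nonforking extension of $r$ to $\mathbf M$. In the witness over $D_i$ the realization of $r$ is independent from $D_i$ over $\operatorname{acl}(\emptyset)$, so by stationarity it has the same type over $D_i$ as $c$. Applying an automorphism over $D_i$, we find $a_i\in X_{s_i}\setminus\operatorname{acl}(D_i)$ that forks with $c$ over $D_i$. As $U(a_i/D_i)=1$, we have $a_i\in\operatorname{acl}(D_ic)$. Since $c$ is independent from $\mathbf M$ over $D_i$ and $a_i\in\operatorname{acl}(D_ic)$, also $a_i$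 is independent from $\mathbf M$ over $D_i$. Hence $a_i\notin\operatorname{acl}(\mathbf M)$.

\emph{Claim: $a_0,\dots,a_{N-1}$ are independent over $\mathbf M$.} We show by induction on $n$ that any $n$ of them are independent over $\mathbf M$. The case $n=1$ is trivial. Let $n\ge2$ and suppose that $n$ of them, say $a_0,\dots,a_{n-1}$ after renumbering, are not independent. As $a_0,\dots,a_{n-2}$ are independent, $a_{n-1}$ forks with $a_0\dots a_{n-2}$ over $\mathbf M$, so $a_{n-1}\in\operatorname{acl}(\mathbf Ma_0\dots a_{n-2})$. Put $C=\mathbf M\cup\{a_0,\dots,a_{n-3}\}$. By the induction hypothesis $a_{n-2},a_{n-1}\notin\operatorname{acl}(C)$, while $a_{n-1}\in\operatorname{acl}(Ca_{n-2})$. By Lemma~\ref{lem:nonorth}(i), $p_{s_{n-1}}$ and $p_{s_{n-2}}$ are nonorthogonal, a contradiction.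

Since all $a_i\in\operatorname{acl}(\mathbf Mc)$, we get $U(r)=U(c/\mathbf M)\ge U(a_0\dots a_{N-1}/\mathbf M)=N$. As $N$ was arbitrary and $U$-rank is bounded by Morley rank, this contradicts the finiteness of Morley rank. So $p_s$, which is stationary and nonalgebraic, is orthogonal to $\emptyset$, and $\operatorname{Th}(\mathcal C)$ is not nonmultidimensional.
\end{proof}

\section{Fibers of dimension at most three: proof of Theorem \ref{thm:C}}\label{sec:C}

Let $f:X\to S$, $S^\circ$ and $t_0$ be as in Theorem~\ref{thm:C}. Since $S$ is irreducible, $S^\circ$ is connected. For $t\in S^\circ$ let $A_t$ be the fiber, $\Lambda_t=H_1(A_t,\mathbb Z)$ and $V_t=\Lambda_t\otimes\mathbb R$, with complex structure $J_t$. The $\Lambda_t$ and $V_t$ form local systems $\Lambda,V$ on $S^\circ$. Write $V_{\mathbb C}=V_t^{1,0}\oplus V_t^{0,1}$ for the eigenspaces of $J_t$. The space $V^{0,1}_t$ is the annihilator of $H^{1,0}(A_t)\subset H^1(A_t,\mathbb C)=V_{\mathbb C}^*$, so it varies holomorphically with $t$. Up to translation, $A_t\cong V_{\mathbb C}/(V^{0,1}_t+\Lambda_t)$. \emph{So it suffices to show that $V_t^{0,1}$ is flat}, that is, locally constant in $V_{\mathbb C}$;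 parallel transport along paths in $S^\circ$ then gives isomorphisms between the fibers. Recall that $H^2(A_t,\mathbb C)=\Lambda^2V_{\mathbb C}^*$, and that a class is of type $(2,0)$ if and only if $V^{0,1}_t$ lies in its radical.

\subsection{Two flat forms}\label{subsec:twoforms}

The K\"ahler class of $X$ restricts to K\"ahler classes on the fibers. Averaging a K\"ahler form over the translations of a torus does not change its class. So we get a flat, monodromy-invariant $\omega\in\Lambda^2V^*$ that is $J_t$-invariant and satisfies $\omega(v,J_tv)>0$ for $v\ne0$, for every $t\in S^\circ$.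

Next, let $H$ be the image of $H^2(X,\mathbb Q)\to H^2(A_{t_0},\mathbb Q)$. It is a sub-Hodge structure, and $H^{2,0}$ is the image of $H^{2,0}(X)$. Moreover $H_{\mathbb R}$ contains a K\"ahler class. If $H^{2,0}=0$, then $H_{\mathbb R}$ is of type $(1,1)$, and rational classes in $H$ close to that K\"ahler class are K\"ahler; so $A_{t_0}$ is projective by Kodaira's theorem, contrary to hypothesis. Hence some holomorphic $2$-form on $X$ restricts to a nonzero class on $A_{t_0}$. The classes of its restrictions to all fibers form a flat, monodromy-invariant section $\eta$ of $\Lambda^2V_{\mathbb C}^*$. It is nowhere zero because $S^\circ$ is connected, and it is of type $(2,0)$ at every $t$.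

If $g\le1$, all fibers are projective, and the hypothesis is never satisfied. Let $g=2$ or $3$. A nonzero alternating form on $V_t^{1,0}$ has rank $2$, so the radical $N\subset V_{\mathbb C}$ of $\eta$, which is flat, is
\[
N=V_t^{0,1}\oplus K_t,\qquad K_t\subset V^{1,0}_t,\quad\dim K_t=g-2 .
\]
If $g=2$, then $V_t^{0,1}=N$ is flat, and we are done. Let $g=3$. Then $K_t$ is a line. We split off the plane that carries it, show that the complex structure on the complement is flat, and then treat the line itself.

\subsection{A flat splitting}

We have $\bar N=V^{1,0}_t\oplus\bar K_t$, so $N\cap\bar N=K_t\oplus\bar K_t$. This is the complexification of a flat real plane $P\subset V$, which is $J_t$-stable for all $t$. Let $U\subset V$ be the $\omega$-orthogonal complement of $P$. It is flat and $J_t$-stable, and $V=P\oplus U$ by positivity of $\omega$. Hence $V_t^{1,0}=K_t\oplus U_t^{1,0}$, where $U_{\mathbb C}=U_t^{1,0}\oplus U_t^{0,1}$. As $N=\bar K_t\oplus U_t^{0,1}\oplus K_t=P_{\mathbb C}\oplus U^{0,1}_t$,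
\[
U_t^{0,1}=U_{\mathbb C}\cap N
\]
is flat, and so $J_t|_U$ is flat. It remains to treat $\bar K_t\subset P_{\mathbb C}$. We first show that the monodromy is almost trivial on $U$.

\subsection{The monodromy}

Let $\Delta\subset GL(\Lambda_{t_0})$ be the monodromy group. On $U$ it preserves $J|_U$ and $\omega|_U$. It also preserves $\eta|_{U^{1,0}}$, which is nonzero because the radical of $\eta$ on $V^{1,0}_{t_0}=K_{t_0}\oplus U^{1,0}$ is $K_{t_0}$. So $\Delta$ acts on the $2$-dimensional space $U^{1,0}$ through $SU(2)$. On $P$ it preserves the area form $\omega|_P$. For $\gamma\in\Delta$ the characteristic polynomial on $\Lambda_{t_0}$ is therefore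
\[
(z^2-az+1)(z^2-bz+1)^2\in\mathbb Z[z],\qquad a\in\mathbb R,\quad b=\operatorname{tr}(\gamma|_{U^{1,0}})\in[-2,2];
\]
the second factor is squared because the conjugate action on $U^{0,1}$ has the same, real, characteristic polynomial. This monic integral polynomial is reciprocal, so it equals $z^3Q(z+z^{-1})$ with $Q(w)=(w-a)(w-b)^2\in\mathbb Z[w]$. The root $b$ is rational: if $a\ne b$, then $w-b$ is the greatest common divisor of $Q$ and $Q'$; if $a=b$, then $3b\in\mathbb Z$. It is also an algebraic integer. Hence $b\in\{-2,-1,0,1,2\}$.

The closure of the image of $\Delta$ in $SU(2)$ is a compact Lie group on which the trace takes integer values. On its identity component the trace is constant, equal to $2$, and the only element of $SU(2)$ with trace $2$ is the identity. So the closure is finite, and $\Delta'=\ker(\Delta\to GL(U))$ has finite index in $\Delta$. Let $\hat S\to S^\circ$ be the corresponding finite connected \'etale cover, on which the monodromy group is $\Delta'$.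

The rational subspace $W=(\Lambda_{t_0}\otimes\mathbb Q)^{\Delta'}$ has $W_{\mathbb R}=U\oplus P^{\Delta'}$. If $P^{\Delta'}=0$, then $W_{\mathbb R}=U$ is $J_{t_0}$-stable of real dimension $4$ and defines a proper nonzero subtorus, contradicting the simplicity of $A_{t_0}$. So $\Delta'$ fixes some $e\ne0$ in $P$. Complete $e$ to a basis $e,e'$ of $P$. As determinants on $P$ are $1$,
\[
\gamma e'=e'+n(\gamma)e,\qquad n(\gamma)\in\mathbb R,\quad\gamma\in\Delta'.
\]

\subsection{The line $\bar K_t$ does not move}

The line $\bar K_t$ is the image of $V_t^{0,1}=\bar K_t\oplus U_t^{0,1}$ under the flat projection $V_{\mathbb C}\to P_{\mathbb C}$ along $U_{\mathbb C}$, so it varies holomorphically. It is not defined over $\mathbb R$, because $K_t\cap\bar K_t=0$. In particular it is not spanned by $e$. So, after parallel transport of $e,e'$ along paths in $\hat S$, it is spanned by $e'+z(t)e$, where $z$ is a multivalued holomorphic function on $\hat S$ without real values. Changing the branch adds a real constant to $z$, so $\operatorname{Im}z$ is single-valued. It has no zero, so it has constant sign; replacing $e$ by $-e$ if necessary, $\operatorname{Im}z>0$.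 Thus $h=-\operatorname{Im}z<0$ is pluriharmonic on $\hat S$.

The function $H(t)=\max_{\hat t\mapsto t}h(\hat t)$ on $S^\circ$ is locally a maximum of finitely many pluriharmonic functions, so it is plurisubharmonic, and it is bounded above by $0$. Take a resolution of $S$ that is an isomorphism over $S^\circ$; it is compact and connected, and the complement of $S^\circ$ in it is a proper analytic subset. A plurisubharmonic function that is bounded above extends across such a subset. So $H$ extends to a plurisubharmonic function on a compact connected manifold and is constant. Hence $h$ attains its supremum on the connected manifold $\hat S$, and by the maximum principle $h$ is constant. So $z$ is locally constant, $\bar K_t$ is flat, and $V_t^{0,1}=U_t^{0,1}\oplus\bar K_t$ is flat. This proves Theorem~\ref{thm:C}. \qed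

\begin{remark}
(a) The conclusion of Theorem~\ref{thm:C} fails for every even fiber dimension $g=2d\ge4$, even for smooth K\"ahler families over a compact curve with very general fibers simple and not algebraic. Indeed, in the family of Section~\ref{sec:family} not all fibers are isomorphic, by Lemma~\ref{lem:isog} and Baire's theorem. For $d=2$, the monodromy acts on the factor $\mathbb H$ through left multiplication by $\mathbb H^1$, which acts as $SU(2)$ on $(\mathbb H,R_{q_1})\cong\mathbb C^2$ and so preserves a $(2,0)$-form on this constant half, while the other half moves.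

(b) Nonprojectivity and simplicity are both needed in Theorem~\ref{thm:C}. Let $\mathcal E\to\mathbb P^1$ be a projective elliptic surface with nonconstant $j$-invariant, for instance the blow-up of $\mathbb P^2$ at the nine base points of a general pencil of cubics. Its smooth fibers $\mathcal E_t$ are simple and projective, and they are not all isomorphic. Now let $T$ be a nonprojective torus of dimension $2$. Then $\mathcal E\times T$ is compact K\"ahler, and the smooth fibers $\mathcal E_t\times T$ of $\mathcal E\times T\to\mathbb P^1$ are nonprojective but not simple. They are not all isomorphic, because a given torus has only countably many subtori, while uncountably many nonisomorphic $\mathcal E_t$ occur.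
\end{remark}

\begin{thebibliography}{9}

\bibitem{MP}
Rahim Moosa and Anand Pillay, \emph{Model theory and Kaehler geometry}, arXiv:math/0702468 (2007).

\bibitem{Ueno}
Ueno, Lecture Notes in Mathematics 439, Theorem 10.9.

\end{thebibliography}

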